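\title{Invertible matrices with rows in prescribed subspaces and mixed Tate motives}

\begin{abstract}
Let $V_1,\dots,V_\ell$ be subspaces of an $\ell$-dimensional vector space over a field $K$ of characteristic zero. Aluffi and Marcolli asked whether the variety of invertible $\ell\times\ell$ matrices whose $k$-th row lies in $V_k$ always has a mixed Tate motive. We show that the answer is yes for $\ell\le3$ and no for $\ell\ge5$. For $\ell=4$ the variety is mixed Tate unless the $V_k$ are four pairwise skew lines in $\mathbb P^3$ with no common transversal defined over $K$, so that the answer is yes exactly when $K$ has no quadratic extension. In both negative cases one row is eliminated, and what remains is a union of two simple loci that meet in a bad one: a pair of conjugate points for $\ell=4$, a smooth plane cubic for $\ell=5$. An additive invariant built from Bondarko's weight complex detects the bad locus.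
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $K$ be a field of characteristic zero and let $E$ be a $K$-vector space of dimension $\ell\ge1$ with basis $e_1,\dots,e_\ell$. We identify $\mathbb A^{\ell^2}$ with the space of $\ell\times\ell$ matrices, write a matrix as the tuple $(v_1,\dots,v_\ell)$ of its rows $v_k\in E$, and let $\hat{\mathcal D}_\ell=\{\det=0\}$ be the determinant hypersurface. For linear subspaces $V_1,\dots,V_\ell$ of $E$ put
\[
\mathbb F(V_1,\dots,V_\ell)=\{(v_1,\dots,v_\ell)\in\mathbb A^{\ell^2}: v_k\in V_k\text{ for all }k\}\setminus\hat{\mathcal D}_\ell .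
\]
This is the variety of bases of $E$ whose $k$-th vector lies in $V_k$. It is open in the affine space $V_1\times\dots\times V_\ell$.

Let $DM_{gm}(K)$ be Voevodsky's triangulated category of geometric mixed motives with rational coefficients \cite{Voe}, and let $DMT(K)$ be the thick subcategory generated by the Tate objects $\mathbb Q(n)$, $n\in\mathbb Z$: the smallest full triangulated subcategory that contains them and is closed under direct summands. A variety $X$ is \emph{mixed Tate} if its motive $M(X)$ lies in $DMT(K)$. Up to shift, the Tate objects with $n\ge0$ are the compactly supported motives of affine spaces, so the condition says that, as far as motives can tell, $X$ is assembled from affine spaces. Aluffi and Marcolli \cite{AM} posed the following question.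

\medskip\noindent\textbf{Question $\mathrm I_\ell$.} \emph{Is $\mathbb F(V_1,\dots,V_\ell)$ mixed Tate for all subspaces $V_1,\dots,V_\ell$ of $E$?}

\medskip
Linear sections of the determinant hypersurface are not mixed Tate in general. For instance,
\[
\det\begin{pmatrix}x&y&0\\0&x-z&y\\-z&0&x+z\end{pmatrix}=x^3-xz^2-y^2z ,
\]
so this three-dimensional space of matrices meets $\hat{\mathcal D}_3$ in the cone over a smooth plane cubic, a curve of genus $1$; smoothness is an open condition, so the same holds for a general $\mathbb A^3\subset\mathbb A^9$. The spaces $V_1\times\dots\times V_\ell$ are much more special, because the rows vary independently. One can build a point of $\mathbb F(V_1,\dots,V_\ell)$ row by row, and once $v_1,\dots,v_{k-1}$ are chosen, $v_k$ ranges over the complement of the linear subspace $V_k\cap\langle v_1,\dots,v_{k-1}\rangle$ in $V_k$. For $\ell=1$ one gets $\mathbb G_m$ or $\emptyset$. For $\ell=2$ and nonzero $V_1,V_2$ one gets $GL_2$, or $\mathbb G_m\times(\mathbb A^2\setminus\mathbb A^1)$, or $\mathbb G_m^2$, or $\emptyset$. When all $V_k$ equal $E$ one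 gets $GL_\ell$, which is mixed Tate (Example~\ref{ex:nested}). All this suggests a positive answer. The weak point is that the dimension of $V_k\cap\langle v_1,\dots,v_{k-1}\rangle$ jumps, and the loci where it jumps are cut out by minors, not by linear equations. Our result says exactly when these loci begin to go wrong.

\begin{theorem}\label{thm:main}
Let $K$ be a field of characteristic $0$.
\begin{enumerate}
\item For $\ell\le3$, the variety $\mathbb F(V_1,\dots,V_\ell)$ is always mixed Tate.
\item For $\ell=4$, the variety $\mathbb F(V_1,\dots,V_4)$ is mixed Tate except exactly when $\dim V_i=2$ for all $i$, $V_i\cap V_j=0$ for $i\ne j$, and no $2$-dimensional $K$-subspace $T\subset E$ meets all four $V_i$ nontrivially. Such $V_i$ exist if and only if $K$ has a quadratic extension.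
\item For every $\ell\ge5$ and every $K$ there are $V_1,\dots,V_\ell$ such that $\mathbb F(V_1,\dots,V_\ell)$ is not mixed Tate.
\end{enumerate}
Thus Question $\mathrm I_\ell$ has an affirmative answer over $K$ if and only if $\ell\le3$, or $\ell=4$ and $K$ is quadratically closed, that is, has no quadratic extension.
\end{theorem}

In projective language the exceptional configuration in (2) consists of four pairwise skew lines in $\mathbb P^3$ with no common transversal over $K$. The counterexamples are explicit. For $\ell=4$ and a non-square $d\in K$ take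
\begin{equation}\label{eq:ex4}
V_1=\langle e_1,e_2\rangle,\quad V_2=\langle e_3,e_4\rangle,\quad V_3=\langle e_1+e_3,\,e_2+e_4\rangle,\quad V_4=\langle e_1+e_4,\,e_2+d\,e_3\rangle .
\end{equation}
For $\ell=5$ and any $K$ take
\begin{equation}\label{eq:ex5}
\begin{gathered}
V_1=\langle e_2,\,e_3+e_4\rangle,\quad V_2=\langle e_3+e_5,\,e_1+e_4\rangle,\quad V_3=\langle e_1-e_5,\,e_2+e_4\rangle,\\
V_4=\langle e_1-e_2,\,e_2-e_3\rangle,\quad V_5=\langle e_4,e_5\rangle ,
\end{gathered}
\end{equation}
and for $\ell>5$ add $V_k=\langle e_k\rangle$ for $6\le k\le\ell$.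

The proof cuts $\mathbb F$ into pieces. Section~\ref{sec:cut} recalls the rules for cutting. Section~\ref{sec:elim} eliminates a row that ranges over a plane and reduces the problem to two loci $Y_1,Y_2$ and their intersection. Section~\ref{sec:skew} carries this out for four skew lines, the smallest case in which the mechanism of failure is visible. Section~\ref{sec:inv} constructs the invariant that proves non-Tateness over any $K$, and Section~\ref{sec:cubic} applies it to \eqref{eq:ex5}. Sections~\ref{sec:three} and \ref{sec:four} treat the remaining positive cases.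

\section{Cutting and pasting}\label{sec:cut}

\subsection*{Conventions}
A variety is a reduced separated $K$-scheme of finite type, and locally closed subsets carry the reduced structure. Since $K$ is perfect, products of varieties are reduced. A finite-dimensional vector space is regarded as an affine space, and conditions such as ``$v_1,v_2$ are dependent'' are read on points with values in an algebraic closure $\bar K$; they determine the subvarieties they describe. Three facts are used without further mention.
\begin{itemize}
\item On a locus where $v_1,\dots,v_k$ are independent and $w=\sum c_iv_i$, the coefficients $c_i$ are regular functions of $(v_1,\dots,v_k,w)$, by Cramer's rule on the open sets where a given $k\times k$ minor is nonzero. This supplies the inverses of the parametrizations below.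
\item If $B\subset E$ is a subspace and bars denote images in $E/B$, then $V\cong\bar V\times(V\cap B)$. Hence a locus in $\prod V_i$ defined by a condition on the images $\bar v_i$ is the product of an affine space $\mathbb A^\varepsilon$ with the corresponding locus in $\prod\bar V_i$.
\item Permuting the $V_i$ does not change $\mathbb F$ up to isomorphism, and $\mathbb F=\emptyset$ if some $V_i$ is zero.
\end{itemize}

\subsection*{Motives with compact support}
The motive $M(X)$ does not behave well under cutting; its compactly supported variant does. In characteristic zero every variety $X$ has an object $M^c(X)\in DM_{gm}(K)$ with the following properties \cite[\S4]{Voe}.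
\begin{enumerate}
\item[(M1)] For $Z\subset X$ closed there is an exact triangle $M^c(Z)\to M^c(X)\to M^c(X\setminus Z)\to M^c(Z)[1]$.
\item[(M2)] $M^c(X\times Y)=M^c(X)\otimes M^c(Y)$ and $M^c(\mathbb A^n)=\mathbb Q(n)[2n]$.
\item[(M3)] $M^c(X)=M(X)$ for $X$ proper.
\item[(M4)] $M^c(X)\cong M(X)^*(d)[2d]$ for $X$ smooth of pure dimension $d$.
\end{enumerate}
Let $\mathcal T$ be the class of varieties $X$ with $M^c(X)\in DMT(K)$.

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item If $Z\subset X$ is closed and two of $Z$, $X$, $X\setminus Z$ are in $\mathcal T$, so is the third. If $\emptyset=Z_0\subset Z_1\subset\dots\subset Z_m=X$ are closed and every $Z_j\setminus Z_{j-1}$ is in $\mathcal T$, then $X\in\mathcal T$. If $Z,Z'$ are closed in $X$ and $Z$, $Z'$, $Z\cap Z'$ are in $\mathcal T$, then $Z\cup Z'\in\mathcal T$.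
\item $\mathcal T$ is closed under products and contains $\emptyset$, $\mathbb A^n$, $\mathbb A^n\setminus0$, $\mathbb G_m$ and $\mathbb A^1\setminus\{0,-1\}$.
\item $\mathbb F(V_1,\dots,V_\ell)$ is mixed Tate if and only if it is in $\mathcal T$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first claim of (1) is (M1), and the second follows by induction on $m$. For the third, $(Z\cup Z')\setminus Z=Z'\setminus(Z\cap Z')$ is in $\mathcal T$.

For fixed $N$, the objects $M$ with $M\otimes N\in DMT(K)$ form a thick subcategory. For $N=\mathbb Q(n)$ it contains all Tate objects, hence $DMT(K)$; therefore for any $N\in DMT(K)$ it contains all Tate objects, hence $DMT(K)$. So $DMT(K)$ is closed under $\otimes$, and (2) follows from (M2) and (1).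

Duality is exact and sends $\mathbb Q(n)$ to $\mathbb Q(-n)$, so it preserves $DMT(K)$. Since $\mathbb F$ is open in an affine space, it is empty or smooth of pure dimension, and (3) follows from (M4).
\end{proof}

\begin{example}[nested subspaces]\label{ex:nested}
Suppose that $V_1\subset V_i$ for all $i$. Choose linear forms $\varphi_1,\dots,\varphi_m$ on $E$ that restrict to a basis of $V_1^*$, let $H_j=\ker\varphi_j$, and let $S_j\cong\mathbb G_m\times\mathbb A^{m-j}$ be the set of $v\in V_1$ with $\varphi_1(v)=\dots=\varphi_{j-1}(v)=0\ne\varphi_j(v)$. For $v_1\in S_j$ every $v_i\in V_i$ is uniquely $a_iv_1+v_i'$ with $v_i'\in V_i\cap H_j$, and $v_1,\dots,v_\ell$ is a basis of $E$ if and only if $v_2',\dots,v_\ell'$ is a basis of $H_j$. So the part of $\mathbb F$ over $S_j$ is $S_j\times\mathbb A^{\ell-1}\times\mathbb F(V_2\cap H_j,\dots,V_\ell\cap H_j)$, and these parts are the differences of the closed sets $\{\varphi_1(v_1)=\dots=\varphi_j(v_1)=0\}$. By induction on $\ell$, the variety $\mathbb F$ is mixed Tate whenever $V_1\subset V_2\subset\dots\subset V_\ell$. In particular $\mathbb F(E,\dots,E)=GL_\ell$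 is mixed Tate.
\end{example}

\subsection*{The Grothendieck ring}
To show that a variety is \emph{not} in $\mathcal T$ we must keep count of the pieces. The ring $K_0(\mathrm{Var}_K)$ is the abelian group generated by isomorphism classes $[X]$ of varieties with the relations $[X]=[Z]+[X\setminus Z]$ for $Z\subset X$ closed, and with product $[X][Y]=[X\times Y]$. Put $\mathbf L=[\mathbb A^1]$ and let $\mathbb Z[\mathbf L]$ be the subring it generates. We use these standard facts: the class of $X$ is the sum of the classes of the pieces of any finite partition into locally closed subsets; $[Z\cup Z']=[Z]+[Z']-[Z\cap Z']$ for closed subsets; $[X]=[F][B]$ for a Zariski locally trivial fibration $X\to B$ with fiber $F$; and $[\mathbb P^n]=1+\mathbf L+\dots+\mathbf L^n$. Finally, the group $K_0(\mathrm{Var}_K)$ is generated by classes of smooth projective varieties. Indeed, by resolution of singularities in characteristic zero, a variety $X$ has a dense open subset isomorphic to a dense open subset of a smooth projective variety $X'$, so $[X]-[X']$ is a difference of classes of varieties of smaller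 dimension, and one argues by induction.

\section{Eliminating a row that ranges over a plane}\label{sec:elim}

The determinant is linear in each row. If the rows other than $v_m$ are fixed, $v_m$ is free to avoid a hyperplane of $V_m$, unless the linear form $v_m\mapsto\det$ vanishes on all of $V_m$. So everything depends on the locus where it vanishes. When $V_m$ is a plane, that locus splits into two parts of a simple geometric nature.

\begin{lemma}\label{lem:elim}
Let $\ell\geq2$, suppose that $\Lambda=V_m$ has dimension $2$, and let $\pi:E\to E/\Lambda$ be the projection. In $X=\prod_{i\ne m}(V_i\setminus0)$ consider the closed subsets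
\[
Y_1=\{\operatorname{rk}(\pi v_i)_{i\neq m}\le\ell-3\},\qquad Y_2=\{(v_i)_{i\ne m}\text{ linearly dependent}\}.
\]
Then, for $\mathbb F=\mathbb F(V_1,\dots,V_\ell)$,
\begin{equation}\label{eq:elim}
[\mathbb F]=\mathbf L(\mathbf L-1)\bigl([X]-[Y_1]-[Y_2]+[Y_1\cap Y_2]\bigr),
\end{equation}
and $\mathbb F\in\mathcal T$ if $Y_1$, $Y_2$ and $Y_1\cap Y_2$ are in $\mathcal T$.
\end{lemma}

The condition defining $Y_1$ says that the $v_i$ and $\Lambda$ span a space of dimension at most $\ell-1$, that is, that the $v_i$ lie in a hyperplane containing $\Lambda$.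

\begin{proof}
The rows of an invertible matrix are nonzero, so $\mathbb F$ is open in $X\times\Lambda$. For $\mathbf v=(v_i)_{i\ne m}\in X$ let $\phi_{\mathbf v}$ be the linear form $v_m\mapsto\det(v_1,\dots,v_\ell)$ on $\Lambda$, and let $Y\subset X$ be the closed set where $\phi_{\mathbf v}=0$.

We claim that $Y=Y_1\cup Y_2$. On $Y_2$ the form vanishes. Off $Y_2$ the span $S$ of the $v_i$ is a hyperplane and $\ker\phi_{\mathbf v}=S\cap\Lambda$. This is the kernel of $\pi|_S$, so it has dimension $\ell-1-\operatorname{rk}(\pi v_i)$, and it is all of $\Lambda$ if and only if $\operatorname{rk}(\pi v_i)\le\ell-3$.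

Let $\lambda_1,\lambda_2$ be a basis of $\Lambda$. For $\mathbf v\notin Y$ the vector $\kappa(\mathbf v)=\phi_{\mathbf v}(\lambda_2)\lambda_1-\phi_{\mathbf v}(\lambda_1)\lambda_2$ is nonzero and spans $\ker\phi_{\mathbf v}$. Hence the complement of $\mathbb F$ in $X\times\Lambda$ consists of the closed subset $Y\times\Lambda$ and the open subset $\{v_m=\sigma\kappa(\mathbf v),\ \mathbf v\notin Y\}\cong(X\setminus Y)\times\mathbb A^1$. Therefore
\[
[\mathbb F]=\mathbf L^2[X]-\mathbf L^2[Y]-\mathbf L([X]-[Y])=(\mathbf L^2-\mathbf L)([X]-[Y]),
\]
which is \eqref{eq:elim}. If $Y_1,Y_2,Y_1\cap Y_2\in\mathcal T$, then $Y\in\mathcal T$; since $X\in\mathcal T$, both parts of the complement are in $\mathcal T$, and so is $\mathbb F$, by Lemma~\ref{lem:T}.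
\end{proof}

In both counterexamples $[Y_1]$ and $[Y_2]$ lie in $\mathbb Z[\mathbf L]$, because each locus is parametrized by linear data: $Y_1$ by the hyperplane through $\Lambda$, and $Y_2$ by the linear relation among the $v_i$. The intersection $Y_1\cap Y_2$ has no such parametrization, and \eqref{eq:elim} passes it on to $[\mathbb F]$.

\section{Four skew lines}\label{sec:skew}

Let $\ell=4$, $\dim V_i=2$ for all $i$, and $V_i\cap V_j=0$ for $i\ne j$. We call a $2$-dimensional subspace $T\subset E$ that meets all four $V_i$ nontrivially a \emph{transversal}.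

\subsection*{Normal form}
We have $E=V_1\oplus V_2$, and $V_3$, which meets neither summand, is the graph of an isomorphism $V_1\to V_2$. Use it to identify $V_1$ and $V_2$ with one plane $U$. Since $V_4\cap V_2=0$, the space $V_4$ is the graph of a linear map $V_1\to V_2$. Thus $E=U\oplus U$ and
\begin{equation}\label{eq:normal}
V_1=\{(u,0)\},\quad V_2=\{(0,u)\},\quad V_3=\{(u,u)\},\quad V_4=\{(u,Au)\},\qquad A\in\operatorname{End}(U),
\end{equation}
where $A$ and $A-1$ are invertible because $V_4\cap V_1=0$ and $V_4\cap V_3=0$. Conversely, any $A$ with $A$ and $A-1$ invertible gives four pairwise skew planes. Fix a nonzero alternating form $[\,,]$ on $U$; then $[u,u']=0$ if and only if $u,u'$ are dependent. Let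
\[
N_A=\{u\in U\setminus0:[u,Au]=0\}
\]
be the variety of eigenvectors of $A$.

\begin{lemma}\label{lem:transv}
A transversal defined over $K$ exists if and only if $A$ has an eigenvector over $K$.
\end{lemma}

\begin{proof}
A $2$-dimensional $T$ that meets $V_1$ and $V_2$ is spanned by nonzero vectors $(u,0)$ and $(0,u')$. It meets $V_3$ if and only if $au=bu'\ne0$ for some $a,b$, so we may take $u'=u$. Then $T$ meets $V_4$ if and only if $(au,bu)=(u_4,Au_4)$ for some $u_4\ne0$, that is, $Au\in\langle u\rangle$.
\end{proof}

\begin{proposition}\label{prop:skew}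
For the subspaces \eqref{eq:normal},
\begin{equation}\label{eq:skew}
[\mathbb F]=\mathbf L(\mathbf L-1)\Bigl((\mathbf L^2-1)^3-2(\mathbf L-1)^2(\mathbf L^2-1)+(\mathbf L-1)^2[N_A]\Bigr),
\end{equation}
and $\mathbb F\in\mathcal T$ if $N_A\in\mathcal T$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:elim} with $\Lambda=V_1$. Write the other rows as $(0,u_2)$, $(u_3,u_3)$, $(u_4,Au_4)$, so that $X=(U\setminus0)^3$ and $[X]=(\mathbf L^2-1)^3$. The projection $\pi$ is the second coordinate, and it sends the three rows to the nonzero vectors $u_2$, $u_3$, $Au_4$.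

The locus $Y_1$ is where these have rank $1$, so
\[
\mathbb G_m^2\times(U\setminus0)\cong Y_1,\qquad(\beta,\gamma,u)\mapsto(u_2,u_3,u_4)=(\beta Au,\gamma Au,u).
\]
For $Y_2$, a relation $a(0,u_2)+b(u_3,u_3)+c(u_4,Au_4)=0$ means $bu_3+cu_4=0$ and $au_2+bu_3+cAu_4=0$; subtracting, the second equation becomes $au_2+c(A-1)u_4=0$. If $c=0$ then $a=b=0$. If $c\ne0$ then $a,b\neq0$, because $u_4$ and $(A-1)u_4$ are nonzero. So the rows are dependent if and only if $u_3\in\langle u_4\rangle$ and $u_2\in\langle(A-1)u_4\rangle$, and
\[
\mathbb G_m^2\times(U\setminus0)\cong Y_2,\qquad(\beta,\gamma,u)\mapsto(\beta(A-1)u,\gamma u,u).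
\]
On $Y_1\cap Y_2$ the vector $u_3$ is proportional both to $Au_4$ and to $u_4$, so $u_4\in N_A$. Conversely, if $u_4\in N_A$ then $u_4$, $Au_4$, $(A-1)u_4$ span the same line, and the conditions defining $Y_1$ and $Y_2$ coincide. Hence $Y_1\cap Y_2\cong\mathbb G_m^2\times N_A$. Now use Lemma~\ref{lem:elim}.
\end{proof}

In $\mathbb P^3$ the picture is this. Up to scaling the rows, a point of $X$ is a triple of points on the second, third and fourth lines. It is in $Y_1$ if the three points lie in a plane through the first line, and in $Y_2$ if they are collinear; each condition leaves a $\mathbb P^1$ of triples. Both hold when the three points lie on a line that also meets the first line, that is, on a transversal. The transversals are the zeros in $\mathbb P(U)$ of the binary quadratic form $q(u)=[u,Au]$, and nothing forces them to be rational.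

\begin{corollary}\label{cor:skewgood}
If a transversal over $K$ exists, then $\mathbb F$ is mixed Tate.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:transv}, $q$ has a nonzero zero over $K$. So $q=0$, or $q$ is divisible by a $K$-linear form and is therefore a product of two such forms, proportional or not. Accordingly $N_A$ is $U\setminus0$, $\mathbb G_m$ or $\mathbb G_m\sqcup\mathbb G_m$, and it lies in $\mathcal T$.
\end{proof}

Suppose now that $A$ has no eigenvector over $K$. Then $q$ is irreducible, and its zero locus in $\mathbb P(U)$ is $\operatorname{Spec}K'$ for a quadratic extension $K'/K$. The variety $N_A$ is the restriction to $\operatorname{Spec}K'$ of the tautological line bundle with its zero section removed, and a line bundle on the spectrum of a field is trivial. So $N_A\cong\operatorname{Spec}K'\times\mathbb G_m$, and \eqref{eq:skew} gives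
\begin{equation}\label{eq:skewbad}
[\mathbb F]\in\mathbb Z[\mathbf L]+\mathbf L(\mathbf L-1)^4[\operatorname{Spec}K'].
\end{equation}

\begin{lemma}\label{lem:exist}
Four pairwise skew planes with no transversal over $K$ exist if and only if $K$ has a quadratic extension. For a non-square $d\in K$, the subspaces \eqref{eq:ex4} are an example.
\end{lemma}

\begin{proof}
If they exist, $K'$ is a quadratic extension. Conversely, a quadratic extension of $K$ is $K(\sqrt d)$ with $d$ a non-square. Let $U=K^2$ and $A(x,y)=(dy,x)$. The characteristic polynomial $\xi^2-d$ has no root in $K$, so $A$ and $A-1$ are invertible and $A$ has no eigenvector over $K$. For $u=(x,y)$ we have $(u,Au)=x(e_1+e_4)+y(e_2+d\,e_3)$, so \eqref{eq:normal} is \eqref{eq:ex4}.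
\end{proof}

Over $\mathbb Q$ one can already see the failure by counting points.

\begin{remark}[point count over $K=\mathbb Q$]\label{rem:count}
Let $d\in\mathbb Q$ be a non-square and let $p$ be an odd prime that divides neither the numerator nor the denominator of $d$ and of $d-1$. Then $A$ and $A-1$ are invertible modulo $p$, the proofs of Lemma~\ref{lem:elim} and Proposition~\ref{prop:skew} are linear algebra valid over $\mathbb F_p$, and $q=x^2-dy^2$ up to a scalar has $1+\bigl(\frac dp\bigr)$ zeros in $\mathbb P^1(\mathbb F_p)$. So for \eqref{eq:ex4}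
\[
\#\mathbb F(\mathbb F_p)=p(p-1)\Bigl[(p^2-1)^3-2(p-1)^2(p^2-1)+(p-1)^3\Bigl(1+\Bigl(\frac dp\Bigr)\Bigr)\Bigr].
\]
Each of the two values of the Legendre symbol occurs for infinitely many $p$, and the two resulting polynomials differ by $2p(p-1)^4$; so no single Laurent polynomial gives the count for almost all $p$. If $\mathbb F$ were mixed Tate, then for a prime $r$ the $r$-adic realization would give the groups $H^i_c(\mathbb F_{\bar{\mathbb Q}},\mathbb Q_r)$ only constituents $\mathbb Q_r(-n)$, and the Lefschetz trace formula would make $\#\mathbb F(\mathbb F_p)$ a fixed Laurent polynomial in $p$ for almost all $p$. This shows that $\mathrm I_4$ fails over $\mathbb Q$, independently of the next section.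
\end{remark}

\section{An additive invariant that detects non-Tate motives}\label{sec:inv}

Lemma~\ref{lem:T} alone cannot show that $\mathbb F\notin\mathcal T$: the complement of $\mathbb F$ in Lemma~\ref{lem:elim} has two parts, $Y\times\Lambda$ and $(X\setminus Y)\times\mathbb A^1$, and the defects of the two might cancel. We need an invariant that is defined both on $K_0(\mathrm{Var}_K)$ and on motives, and that takes restricted values on $DMT(K)$. Point counts play this role over $\mathbb Q$. Over a general field, for instance an algebraically closed one, there are no Frobenius elements, and the Galois action on cohomology need not reveal weights. For a smooth projective variety, however, the weight is simply the cohomological degree. The weight complex reduces every motive to this case.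

\subsection*{The weight complex}
Let $\mathrm{Chow}(K)_{\mathbb Q}\subset DM_{gm}(K)$ be the full subcategory of Chow motives. Its objects are the direct summands of finite sums of objects $M(X)(n)[2n]$ with $X$ smooth projective, and its morphisms are algebraic correspondences modulo rational equivalence, with rational coefficients. Let $K^b(\mathrm{Chow}(K)_{\mathbb Q})$ be the triangulated category of bounded complexes up to homotopy. For $K$ of characteristic zero, Bondarko \cite{Bon1} (see also \cite{Bon2}) constructs an exact functor
\[
t:DM_{gm}(K)\to K^b(\mathrm{Chow}(K)_{\mathbb Q})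
\]
whose restriction to $\mathrm{Chow}(K)_{\mathbb Q}$ is the inclusion in degree $0$.

\subsection*{The invariant}
Fix a prime $r$. Let $\mathrm{Rep}$ be the abelian category of finite-dimensional continuous $\mathbb Q_r$-representations of $G_K=\operatorname{Gal}(\bar K/K)$. By the Jordan--H\"older theorem, its Grothendieck group $K_0(\mathrm{Rep})$ is the free abelian group on the isomorphism classes of irreducible representations. It is a ring under $\otimes$, and $\dim:K_0(\mathrm{Rep})\to\mathbb Z$ is a ring homomorphism. Correspondences act on \'etale cohomology through their cycle classes, compatibly with $G_K$. This gives additive functors $h_w:\mathrm{Chow}(K)_{\mathbb Q}\to\mathrm{Rep}$, $w\in\mathbb Z$, with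
\[
h_w\bigl(M(X)(n)[2n]\bigr)=H^{w-2n}(X_{\bar K},\mathbb Q_r)^\vee(n).
\]
In particular $h_w(\mathbb Q(n)[2n])$ is $\mathbb Q_r(n)$ for $w=2n$ and zero otherwise. For $M\in DM_{gm}(K)$, applying $h_w$ termwise to $t(M)$ gives a bounded complex $h_w(t(M))$ in $\mathrm{Rep}$, well defined up to homotopy and zero for all but finitely many $w$. Put
\[
\mathcal P(M)=\sum_{w,j}(-1)^j\bigl[h_w(t(M)^j)\bigr]s^w=\sum_{w,j}(-1)^j\bigl[H^j(h_w(t(M)))\bigr]s^w\in K_0(\mathrm{Rep})[s^{\pm1}],
\]
and $\mathcal P(X)=\mathcal P(M^c(X))$ for a variety $X$. The second expression shows that $\mathcal P(M)$ depends only on the isomorphism class of $M$.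

\begin{proposition}\label{prop:P}
\begin{enumerate}
\item $\mathcal P$ induces a ring homomorphism $K_0(\mathrm{Var}_K)\to K_0(\mathrm{Rep})[s^{\pm1}]$. It sends a smooth projective $X$ to $\sum_w[H^w(X_{\bar K},\mathbb Q_r)^\vee]s^w$ and sends $\mathbf L$ to $[\mathbb Q_r(1)]s^2$, which we again denote by $\mathbf L$.
\item If $M\in DMT(K)$, then $\mathcal P(M)\in\mathbb Z[\mathbf L^{\pm1}]$: the coefficient of $s^w$ is zero for odd $w$ and an integer multiple of $[\mathbb Q_r(n)]$ for $w=2n$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The functors $M\mapsto h_w(t(M))$ are exact, so an exact triangle $M'\to M\to M''\to M'[1]$ yields long exact sequences of the groups $H^j(h_w(t(-)))$, and $\mathcal P(M)=\mathcal P(M')+\mathcal P(M'')$. By (M1), $\mathcal P$ is additive on $K_0(\mathrm{Var}_K)$. For $X$ smooth projective, $M^c(X)=M(X)$ by (M3) and $t(M(X))$ is $M(X)$ in degree $0$, which gives the formula. By the K\"unneth formula $\mathcal P(X\times X')=\mathcal P(X)\mathcal P(X')$ for smooth projective $X,X'$. Both sides are biadditive and such classes generate $K_0(\mathrm{Var}_K)$,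 so $\mathcal P$ is multiplicative. Finally $\mathcal P(\mathbb A^1)=\mathcal P(\mathbb P^1)-1=[\mathbb Q_r(-1)^\vee]s^2$.

(2) Let $\mathcal C$ be the class of objects $M$ such that, for all $w$ and $j$, every Jordan--H\"older constituent of $H^j(h_w(t(M)))$ is isomorphic to $\mathbb Q_r(n)$ with $2n=w$; for odd $w$ this means that the group vanishes. The class $\mathcal C$ is closed under shifts, under cones by the long exact sequences, and under direct summands because the functors are additive. It contains $\mathbb Q(n)[2n]$, hence $\mathbb Q(n)$. So $DMT(K)\subset\mathcal C$, and for $M\in\mathcal C$ the second formula for $\mathcal P(M)$ is an integer combination of the elements $[\mathbb Q_r(n)]s^{2n}=\mathbf L^n$.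
\end{proof}

Part (2) is proved through the class $\mathcal C$ and not through $\mathcal P$ itself because $DMT(K)$ is closed under direct summands, and the condition $\mathcal P(M'\oplus M'')\in\mathbb Z[\mathbf L^{\pm1}]$ says nothing about $\mathcal P(M')$.

\begin{proposition}\label{prop:skewbad}
If $V_1,\dots,V_4$ are pairwise skew planes in a $4$-dimensional space with no transversal over $K$, then $\mathbb F(V_1,\dots,V_4)$ is not mixed Tate.
\end{proposition}

\begin{proof}
The group $H^0$ of $(\operatorname{Spec}K')_{\bar K}$ is the permutation representation of $G_K$ on two conjugate points, so $\mathcal P(\operatorname{Spec}K')=1+[\chi]$, where $\chi$ is the nontrivial character of $G_K$ with values $\pm1$ and kernel $\operatorname{Gal}(\bar K/K')$. By \eqref{eq:skewbad},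
\[
\mathcal P(\mathbb F)\in\mathbb Z[\mathbf L]+\mathbf L(\mathbf L-1)^4[\chi].
\]
The coefficient of $s^{10}$ is $m[\mathbb Q_r(5)]+[\mathbb Q_r(5)\otimes\chi]$ with $m\in\mathbb Z$. If $\mathbb F$ were mixed Tate, this would be an integer multiple of $[\mathbb Q_r(5)]$, by Lemma~\ref{lem:T}(3) and Proposition~\ref{prop:P}(2). Classes of distinct irreducible representations are independent over $\mathbb Z$, so $\mathbb Q_r(5)\otimes\chi\cong\mathbb Q_r(5)$, and $\chi$ would be trivial.
\end{proof}

This obstruction is arithmetic: over $K'$ the map $A$ acquires an eigenvector, and the same configuration becomes mixed Tate by Corollary~\ref{cor:skewgood}. To defeat every field, $Y_1\cap Y_2$ must carry cohomology of odd degree. This needs one more dimension.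

\section{Five planes and a plane cubic}\label{sec:cubic}

Let $\ell=5$ and let the $V_i$ be as in \eqref{eq:ex5}. Write $E=K^3\oplus K^2$. Then
\begin{gather*}
V_1=\{(0,\lambda,\mu;\mu,0)\},\qquad V_2=\{(\mu,0,\lambda;\mu,\lambda)\},\qquad V_3=\{(\lambda,\mu,0;\mu,-\lambda)\},\\
V_4=\{(\lambda,\mu,\nu;0,0):\lambda+\mu+\nu=0\},\qquad V_5=0\oplus K^2 .
\end{gather*}
We apply Lemma~\ref{lem:elim} with $\Lambda=V_5$, so that $\pi$ is the projection to $K^3$, and we write $u_i=\pi(v_i)$. Let $n_1,n_2,n_3$ be the standard basis of $K^3$ and $n_4=(1,1,1)$. For $i\le4$, the map $\pi$ sends $V_i$ isomorphically onto $n_i^\perp=\{u:n_i\cdot u=0\}$.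

The hyperplanes containing $V_5$ are the $H_\alpha=\{v:\alpha\cdot\pi(v)=0\}$ for $[\alpha]=[x:y:z]\in\mathbb P^2$. If $\alpha$ and $n$ are independent, the cross product $\alpha\times n$ is nonzero and spans $\alpha^\perp\cap n^\perp$. So for $[\alpha]\ne[n_i]$ the intersection $H_\alpha\cap V_i$ is spanned by the vector $v_i(\alpha)\in V_i$ with image $\alpha\times n_i$, while $V_i\subset H_{n_i}$. Explicitly,
\begin{equation}\label{eq:valpha}
\begin{aligned}
v_1(\alpha)&=(0,z,-y;\,-y,0), & v_2(\alpha)&=(-z,0,x;\,-z,x),\\
v_3(\alpha)&=(y,-x,0;\,-x,-y), & v_4(\alpha)&=(y-z,z-x,x-y;\,0,0).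
\end{aligned}
\end{equation}
A degree count shows what to expect. The determinant $\det(v_1(\alpha),\dots,v_4(\alpha),v)=\sum_k\Phi_k(\alpha)v^{(k)}$ is linear in the coordinates $v^{(k)}$ of $v$, with quartic coefficients $\Phi_k$, and it vanishes for $v\in H_\alpha$. Hence $\Phi_4=\Phi_5=0$ and $(\Phi_1,\Phi_2,\Phi_3)$ is proportional to $(x,y,z)$; from $y\Phi_1=x\Phi_2$ we see that $x$ divides $\Phi_1$, and the determinant equals $g(\alpha)\,(\alpha\cdot\pi(v))$ with $g$ a cubic form. So the four vectors cut out by $H_\alpha$ are dependent along a plane cubic, which passes through the points $n_i$ because $v_i(n_i)=0$. The subspaces \eqref{eq:ex5} are chosen so that this cubic is smooth. The lemmas below compute it, with the extra care needed at the points $n_i$.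

The loci $Y_1$, $Y_2$ are invariant under scaling the rows. Let $\Pi=\prod_{i\le4}\mathbb P(V_i)\cong(\mathbb P^1)^4$ and let $\bar Y_1,\bar Y_2\subset\Pi$ be their images:
\[
\bar Y_1=\{\operatorname{rk}(u_1,\dots,u_4)\le2\},\qquad\bar Y_2=\{\operatorname{rk}(v_1,\dots,v_4)\le3\}.
\]
Since $X\to\Pi$ is a Zariski locally trivial fibration with fiber $\mathbb G_m^4$, formula \eqref{eq:elim} becomes
\begin{equation}\label{eq:five}
[\mathbb F]=\mathbf L(\mathbf L-1)^5\bigl((\mathbf L+1)^4-[\bar Y_1]-[\bar Y_2]+[\bar Y_1\cap\bar Y_2]\bigr).
\end{equation}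

\begin{lemma}\label{lem:Y1}
There is a morphism $\rho:\bar Y_1\to\mathbb P^2$ that is an isomorphism over $\mathbb P^2\setminus\{n_1,\dots,n_4\}$, with inverse $\alpha\mapsto([v_i(\alpha)])_i$. Its fiber over $n_i$ is the set of points with $[v_j]=[v_j(n_i)]$ for $j\ne i$ and $[v_i]\in\mathbb P(V_i)$ arbitrary. Consequently $[\bar Y_1]=\mathbf L^2+5\mathbf L+1$.
\end{lemma}

\begin{proof}
The $u_i$ are nonzero. They cannot have rank $1$, since then $u_1$ would be a nonzero vector of $n_1^\perp\cap n_2^\perp\cap n_3^\perp=0$. So on $\bar Y_1$ the rank is exactly $2$, and there is a unique $[\alpha]\in\mathbb P^2$ with $\alpha\cdot u_i=0$ for all $i$. It depends regularly on the point, being $[u_i\times u_j]$ on the open set where $u_i\times u_j\ne0$. The fiber over $[\alpha]$ consists of all points of $\Pi$ with $v_i\in H_\alpha\cap V_i$ for all $i$, because these conditions force $\operatorname{rk}(u)\le2$. This gives the description of the fibers and of the inverse. Hence $[\bar Y_1]=(\mathbf L^2+\mathbf L+1-4)+4(\mathbf L+1)$.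
\end{proof}

\begin{lemma}\label{lem:Y12}
Let $f=x^2z+yz^2-2xy^2$ and $C=\{f=0\}\subset\mathbb P^2$. Then $C$ is a smooth curve of genus $1$, $[\bar Y_1\cap\bar Y_2]=[C]$, and $\operatorname{rk}(v_1,\dots,v_4)=3$ at every point of $\bar Y_1\cap\bar Y_2$.
\end{lemma}

\begin{proof}
\emph{Smoothness.} The partial derivatives are $f_x=2xz-2y^2$, $f_y=z^2-4xy$, $f_z=x^2+2yz$. At a common zero $y^2=xz$, $z^2=4xy$, $x^2=-2yz$. If one coordinate vanishes, two of these equations show that the other two vanish as well. Otherwise the product of the three equations is $(xyz)^2=-8(xyz)^2$, which is impossible since $9\ne0$ in $K$. A smooth plane cubic is geometrically connected of genus $1$.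

We now compute, at each point of $\bar Y_1$, the space of relations $\sum b_iv_i=0$.

\emph{Over $\alpha\notin\{n_1,\dots,n_4\}$.} Here $v_i=v_i(\alpha)$. The first three coordinates of the relation read $\alpha\times\bigl((b_1,b_2,b_3)+b_4n_4\bigr)=0$. With $\tau=-b_4$ this says $(b_1,b_2,b_3)=\sigma\alpha+\tau(1,1,1)$ for a unique $\sigma$. By \eqref{eq:valpha} the fourth and fifth coordinates read $b_1y+b_2z+b_3x=0$ and $b_2x-b_3y=0$. So the relation space is the space of solutions $(\sigma,\tau)$ of
\begin{equation}\label{eq:system}
\sigma(xy+yz+zx)+\tau(x+y+z)=0,\qquad\sigma(xy-yz)+\tau(x-y)=0 .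
\end{equation}
We have
\begin{align*}
(xy+yz+zx)(x-y)&=x^2y+x^2z-xy^2-y^2z,\\
(x+y+z)(xy-yz)&=x^2y+xy^2-y^2z-yz^2,
\end{align*}
and the determinant of \eqref{eq:system} is the difference, which is $f(\alpha)$. So a nonzero relation exists if and only if $\alpha\in C$. The relation space has dimension $2$ only if all four coefficients vanish. But $x-y=0$ and $x+y+z=0$ give $[\alpha]=[1:1:-2]$, where $xy+yz+zx=-3\ne0$.

\emph{Over $n_1$.} The vectors are $v_1=(0,\lambda,\mu;\mu,0)$, $v_2=(0,0,1;0,1)$, $v_3=(0,-1,0;-1,0)$, $v_4=(0,-1,1;0,0)$. Coordinates $2,3,4,5$ give $b_1\lambda=b_3+b_4$, $b_1\mu+b_2+b_4=0$, $b_3=b_1\mu$, $b_2=0$. Hence $b_2=0$, $b_3=b_1\mu$, $b_4=-b_1\mu$, and the remaining equation is $b_1\lambda=0$.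

\emph{Over $n_2$.} The vectors are $v_1=(0,0,-1;-1,0)$, $v_2=(\mu,0,\lambda;\mu,\lambda)$, $v_3=(1,0,0;0,-1)$, $v_4=(1,0,-1;0,0)$. Coordinates $1,3,4,5$ give $b_2\mu+b_3+b_4=0$, $b_2\lambda=b_1+b_4$, $b_1=b_2\mu$, $b_3=b_2\lambda$. Hence $b_4=-b_2(\lambda+\mu)$, and the remaining equation is $2b_2\lambda=0$.

\emph{Over $n_3$.} The vectors are $v_1=(0,1,0;0,0)$, $v_2=(-1,0,0;-1,0)$, $v_3=(\lambda,\mu,0;\mu,-\lambda)$, $v_4=(-1,1,0;0,0)$. Coordinates $1,2,4,5$ give $b_3\lambda=b_2+b_4$, $b_1+b_3\mu+b_4=0$, $b_2=b_3\mu$, $b_3\lambda=0$. Hence $b_4=b_3(\lambda-\mu)$, $b_1=-b_3\lambda$, and the remaining equation is $b_3\lambda=0$.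

In these three cases, over $n_i$, all $b_j$ are determined by $b_i$. So the relation space has dimension at most $1$, and it is nonzero exactly at the point $\lambda=0$ of $\mathbb P(V_i)$.

\emph{Over $n_4$.} The vectors are $v_1=(0,1,-1;-1,0)$, $v_2=(-1,0,1;-1,1)$, $v_3=(1,-1,0;-1,-1)$, $v_4=(\lambda,\mu,\nu;0,0)$. Coordinates $4,5$ give $b_1+b_2+b_3=0$ and $b_2=b_3$, so $(b_1,b_2,b_3)=\kappa(-2,1,1)$, and the first three coordinates give $\kappa(0,-3,3)+b_4(\lambda,\mu,\nu)=0$. A nonzero relation exists exactly at the point $[v_4]=[(0,-1,1;0,0)]$, and there it is unique up to scalar.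

Thus the relation space never has dimension above $1$, which is the rank statement. Moreover $\bar Y_1\cap\bar Y_2$ consists of a copy of $C\setminus\{n_1,\dots,n_4\}$ and of one $K$-point over each $n_i$. Every monomial of $f$ involves two variables, so $f(n_1)=f(n_2)=f(n_3)=0$, and $f(n_4)=1+1-2=0$. Therefore $[\bar Y_1\cap\bar Y_2]=([C]-4)+4=[C]$.
\end{proof}

It remains to control $\bar Y_2$, which is given by the vanishing of five $4\times4$ minors. Its points are hard to list directly, but the relations are easy to list: a relation $\sum y_i=0$ with $y_i\in V_i$ is a point of a linear space. The rank statement of Lemma~\ref{lem:Y12} lets us trade one for the other. If the rank dropped to $2$ somewhere, the variety $R$ below would have positive-dimensional fibers there, and $[R]$ would differ from $[\bar Y_2]$ by a term involving that locus.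

\begin{lemma}\label{lem:Y2}
$[\bar Y_2]\in\mathbb Z[\mathbf L]$.
\end{lemma}

\begin{proof}
On $\bar Y_2$ the rank of $(v_1,\dots,v_4)$ is exactly $3$: on $\bar Y_1\cap\bar Y_2$ by Lemma~\ref{lem:Y12}, and on $\bar Y_2\setminus\bar Y_1$ because already $\operatorname{rk}(u)=3$. Regard a point of $\Pi$ as a tuple of lines $p_i\subset V_i$, and let $R$ be the closed subvariety
\[
R=\Bigl\{(p_1,\dots,p_4;[y])\in\Pi\times\mathbb P(V_1\oplus\dots\oplus V_4):\ y_i\in p_i\text{ for all }i,\ \sum y_i=0\Bigr\}.
\]
The fiber of $R\to\Pi$ over $(p_i)$ is the projectivized kernel of the sum map $\bigoplus p_i\to E$. It is empty off $\bar Y_2$ and a single point on $\bar Y_2$. The sum maps form a map of vector bundles of constant rank $3$ over the reduced variety $\bar Y_2$, so their kernels form a line subbundle, which defines a section $\bar Y_2\to R$ of the projection. The section is a closed immersion and is surjective, and $R$ is reduced; so $R\cong\bar Y_2$.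

Partition $R$ according to the nonempty set $S=\{i:y_i\ne0\}$. On the piece $R_S$ the line $p_i$ is spanned by $y_i$ for $i\in S$ and is unconstrained for $i\notin S$. With $A_S=\{y\in\bigoplus_{i\in S}V_i:\sum y_i=0\}$,
\[
R_S\cong\Bigl(\mathbb P(A_S)\setminus\bigcup_{i\in S}\{y_i=0\}\Bigr)\times\prod_{i\notin S}\mathbb P(V_i).
\]
The sets $\{y_i=0\}$ and all their intersections are $K$-linear subspaces of $\mathbb P(A_S)$, so $[R_S]\in\mathbb Z[\mathbf L]$ by inclusion--exclusion.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $\ell\ge5$, let $V_1,\dots,V_5\subset\langle e_1,\dots,e_5\rangle$ be as in \eqref{eq:ex5} and $V_k=\langle e_k\rangle$ for $k\ge6$. The matrices are block diagonal, so $\mathbb F(V_1,\dots,V_\ell)\cong\mathbb F(V_1,\dots,V_5)\times\mathbb G_m^{\ell-5}$. By \eqref{eq:five} and Lemmas~\ref{lem:Y1}, \ref{lem:Y12} and \ref{lem:Y2},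
\[
[\mathbb F(V_1,\dots,V_\ell)]\in\mathbb Z[\mathbf L]+\mathbf L(\mathbf L-1)^\ell\,[C].
\]
By Proposition~\ref{prop:P}(1), $\mathcal P(C)=1+[H^1(C_{\bar K},\mathbb Q_r)^\vee]s+\mathbf L$, where $H^1$ has dimension $2$. Apply $\dim$ to the coefficients, so that $\mathbf L$ becomes $s^2$. The part of $\mathcal P(\mathbb F)$ that is odd in $s$ becomes $2s^3(s^2-1)^\ell\ne0$. By Proposition~\ref{prop:P}(2) and Lemma~\ref{lem:T}(3), $\mathbb F$ is not mixed Tate.
\end{proof}

Besides its role in Sections~\ref{sec:cut} and \ref{sec:inv}, the assumption on the characteristic enters this example only in Lemma~\ref{lem:Y12}, through the invertibility of $2$ and $3$.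

\section{At most three vectors}\label{sec:three}

We turn to the positive results. For the induction, and for use in dimension $4$, it pays to allow an ambient space $E$ of any finite dimension. For subspaces $V_1,\dots,V_k$ of $E$ let $I(V_1,\dots,V_k)\subset\prod V_i$ be the open set of linearly independent tuples, and let $N(V_1,V_2)$ be the closed set of dependent pairs in $V_1\times V_2$. The idea is again to describe dependence by the coefficients of a relation. A nonzero coefficient can be absorbed into its vector by scaling, and with at most three vectors this makes all conditions linear.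

\begin{lemma}\label{lem:A}
$N(V_1,V_2)\in\mathcal T$, and $I(V_1,\dots,V_k)\in\mathcal T$ for $k\le3$.
\end{lemma}

\begin{proof}
For $k=1$ we have $I(V_1)=V_1\setminus0$.

For $k=2$, filter $N(V_1,V_2)$ by the closed sets $\{v_1=0\}\subset\{v_1=0\text{ or }v_2=0\}$. The pieces are $V_2$, then $V_1\setminus0$, and then the pairs $v_2=cv_1$ with $c\ne0$, $v_1\neq0$, which form $\bigl((V_1\cap V_2)\setminus0\bigr)\times\mathbb G_m$. So $N(V_1,V_2)$ and its complement $I(V_1,V_2)$ are in $\mathcal T$.

For $k=3$, the complement of $I(V_1,V_2,V_3)$ in $I(V_1,V_2)\times V_3$ is the set where $v_3\in\langle v_1,v_2\rangle$, and it is isomorphic to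
\[
D=\{(v_1,v_2,c_1,c_2)\in I(V_1,V_2)\times\mathbb A^2:\ c_1v_1+c_2v_2\in V_3\}.
\]
Filter $D$ by $\{c_1=c_2=0\}\subset\{c_2=0\}\subset\{c_1c_2=0\}$. The first three pieces are $I(V_1,V_2)$, $I(V_1\cap V_3,V_2)\times\mathbb G_m$ and $I(V_1,V_2\cap V_3)\times\mathbb G_m$. On the last piece, $c_1c_2\ne0$, replacing $v_i$ by $c_iv_i$ gives an isomorphism with $\mathbb G_m^2\times Q$, where $Q$ is the set of independent pairs in the linear space
\[
W=\{(v_1,v_2)\in V_1\times V_2:\ v_1+v_2\in V_3\}.
\]
Filter the closed set $W\setminus Q$ of dependent pairs by $\{v_1=0\}\subset\{v_1=0\text{ or }v_2=0\}\subset\{v_1=0\text{ or }v_2=0\text{ or }v_1+v_2=0\}$. The first three pieces are $V_2\cap V_3$, $(V_1\cap V_3)\setminus0$ and $(V_1\cap V_2)\setminus0$. On the last piece $v_2=cv_1$ with $v_1\ne0$ and $c\ne0,-1$; the condition $(1+c)v_1\in V_3$ means $v_1\in V_3$, so the piece is $\bigl((V_1\cap V_2\cap V_3)\setminus0\bigr)\times(\mathbb A^1\setminus\{0,-1\})$. All pieces are in $\mathcal T$. Hence so are $W\setminus Q$, $Q$, $D$ and $I(V_1,V_2,V_3)$.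
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
If $\ell=\dim E\le3$, then $\mathbb F(V_1,\dots,V_\ell)=I(V_1,\dots,V_\ell)\in\mathcal T$.
\end{proof}

\section{Four subspaces that are not pairwise skew planes}\label{sec:four}

One more family of quadratic loci is needed.

\begin{lemma}\label{lem:wedge}
Let $W$ be a vector space of dimension $n\ge2$, let $H\subset W$ be a hyperplane, and let $A_1,A_2\subset W$ be subspaces. Then the closed set
\[
N_H(A_1,A_2)=\Bigl\{(v_1,v_2)\in A_1\times A_2:\ v_1\wedge v_2\wedge\eta=0\text{ for all }\eta\in\textstyle\bigwedge^{n-2}H\Bigr\}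
\]
equals $N(A_1,A_2)\cup\bigl((A_1\cap H)\times(A_2\cap H)\bigr)$, and it is in $\mathcal T$.
\end{lemma}

\begin{proof}
Write $W=H\oplus\langle h\rangle$ and $v_i=p_i+\lambda_ih$ with $p_i\in H$. Then $v_1\wedge v_2=p_1\wedge p_2+h\wedge p$ with $p=\lambda_1p_2-\lambda_2p_1=\lambda_1v_2-\lambda_2v_1\in H$. Since $\bigwedge^nH=0$, we get $v_1\wedge v_2\wedge\eta=h\wedge p\wedge\eta$. This vanishes for all $\eta$ if and only if $p=0$: if $p\neq0$, extend $p$ to a basis of $H$ and let $\eta$ be the wedge of the other basis vectors. If $p=0$, then either $\lambda_1=\lambda_2=0$ and both $v_i$ lie in $H$, or $\lambda_1v_2-\lambda_2v_1=0$ is a nontrivial relation. Conversely, dependent pairs have $v_1\wedge v_2=0$ and pairs in $H$ have $p=0$. The two closed sets in the union and their intersection $N(A_1\cap H,A_2\cap H)$ are in $\mathcal T$ by Lemma~\ref{lem:A}, so the union is too.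
\end{proof}

\begin{proposition}\label{prop:fourgood}
Let $\ell=4$. If some $V_i$ has dimension different from $2$, or if $V_i\cap V_j\ne0$ for some $i\ne j$, then $\mathbb F=\mathbb F(V_1,\dots,V_4)\in\mathcal T$.
\end{proposition}

\begin{proof}
We may assume that all $V_i$ are nonzero.

\emph{Case (a): some $V_i$ is a line, say $V_4=\langle e\rangle$.} The rows $v_1,v_2,v_3,ce$ are independent if and only if $c\ne0$ and the images $\bar v_1,\bar v_2,\bar v_3$ in $E/\langle e\rangle$ are independent. So $\mathbb F\cong\mathbb G_m\times\mathbb A^\varepsilon\times I(\bar V_1,\bar V_2,\bar V_3)$, which is in $\mathcal T$ by Lemma~\ref{lem:A}.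

\emph{Case (b): some $V_i$ has dimension at least $3$, say $V_4$.} Let $I=I(V_1,V_2,V_3)$. The complement of $\mathbb F$ in $I\times V_4$ is isomorphic to $D=\{(v,c)\in I\times\mathbb A^3:\sum c_iv_i\in V_4\}$, and it suffices to show $D\in\mathcal T$. If $V_4=E$ then $D=I\times\mathbb A^3$. Otherwise $V_4=\ker\varphi$ is a hyperplane, and $D$ is given by the single equation $\sum c_i\varphi(v_i)=0$, which can be solved as soon as one $\varphi(v_i)$ is nonzero. For $0\le j\le3$ let $I^{(j)}\subset I$ be the closed set $\varphi(v_1)=\dots=\varphi(v_j)=0$. It is obtained from $I(V_1,V_2,V_3)$ by replacing $V_i$ with $V_i\cap V_4$ for $i\le j$, so $I^{(j)}$ and $I^{(j-1)}\setminus I^{(j)}$ are in $\mathcal T$. Over $I^{(j-1)}\setminus I^{(j)}$ the equation determines $c_j$, and $D$ restricts to $(I^{(j-1)}\setminus I^{(j)})\times\mathbb A^2$. Over $I^{(3)}$ it restricts to $I^{(3)}\times\mathbb A^3$. So $D\in\mathcal T$.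

\emph{Case (c): all $V_i$ are planes and two of them meet, say $V_3\cap V_4\ne0$.} If $V_3=V_4$, the rows are independent if and only if $v_3,v_4$ is a basis of $V_3$ and the images of $v_1,v_2$ in $E/V_3$ are independent. So $\mathbb F\cong I(V_3,V_3)\times\mathbb A^\varepsilon\times I(\bar V_1,\bar V_2)\in\mathcal T$.

Otherwise $V_3=\langle e,f\rangle$ and $V_4=\langle e,g\rangle$, and $H=\langle e,f,g\rangle$ is a hyperplane. Write $v_3=xe+yf$ and $v_4=ze+wg$. The common vector $e$ kills the $xz$-term of the determinant, so after scaling $y$ and $w$ to $1$ the determinant is affine-linear in $(x,z)$ jointly. We first remove the loci where scaling is impossible. The closed subsets $\{y=0\}$ and $\{w=0\}$ of $\mathbb F$ are $\mathbb F(V_1,V_2,\langle e\rangle,V_4)$ and $\mathbb F(V_1,V_2,V_3,\langle e\rangle)$. They are in $\mathcal T$ by case (a), and they are disjoint because $y=w=0$ makes $v_3,v_4$ dependent. On the open set $yw\ne0$, dividing $v_3$ by $y$ and $v_4$ by $w$ gives an isomorphism with $\mathbb G_m^2\times\mathbb F^\circ$, where $\mathbb F^\circ\subset V_1\times V_2\times\mathbb A^2$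 is the set on which
\[
\det(v_1,v_2,xe+f,ze+g)=az+bx+c
\]
is nonzero, and
\[
a=\det(v_1,v_2,f,e),\qquad b=\det(v_1,v_2,e,g),\qquad c=\det(v_1,v_2,f,g).
\]
Filter the zero locus of $az+bx+c$ by $\{a=b=0\}\subset\{a=0\}$. The pieces are $\{a=b=c=0\}\times\mathbb A^2$; then $\{a=0,\,b\ne0\}\times\mathbb A^1$, solving for $x$; and $\{a\ne0\}\times\mathbb A^1$, solving for $z$. So it suffices to show that the closed subsets $\{a=0\}$, $\{a=b=0\}$, $\{a=b=c=0\}$ of $V_1\times V_2$ are in $\mathcal T$.

Each of them has the form $\mathbb A^\varepsilon\times N_{\bar H}(\bar V_1,\bar V_2)$, with bars denoting images in $W=E/B$ for a subspace $B\subset H$; put $n=\dim W$.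
\begin{itemize}
\item For $B=\langle e,f\rangle$, $n=2$: the space $\bigwedge^0\bar H$ is spanned by $1$, and $a=0$ means $\bar v_1\wedge\bar v_2=0$.
\item For $B=\langle e\rangle$, $n=3$: the space $\bigwedge^1\bar H$ is spanned by $\bar f,\bar g$, and $a=b=0$ means $\bar v_1\wedge\bar v_2\wedge\bar f=\bar v_1\wedge\bar v_2\wedge\bar g=0$.
\item For $B=0$, $n=4$: the space $\bigwedge^2H$ is spanned by $f\wedge e$, $e\wedge g$, $f\wedge g$, and $a=b=c=0$ means that the wedge of $v_1\wedge v_2$ with each of them is zero.
\end{itemize}
By Lemma~\ref{lem:wedge} all three sets are in $\mathcal T$. Hence $\mathbb F^\circ\in\mathcal T$ and $\mathbb F\in\mathcal T$.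
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) and of the final statement]
If the $V_i$ are not four pairwise skew planes, $\mathbb F$ is mixed Tate by Proposition~\ref{prop:fourgood} and Lemma~\ref{lem:T}(3). If they are, $\mathbb F$ is mixed Tate when a transversal over $K$ exists, by Corollary~\ref{cor:skewgood}, and is not mixed Tate otherwise, by Proposition~\ref{prop:skewbad}. By Lemma~\ref{lem:exist} the last case occurs if and only if $K$ has a quadratic extension. Together with parts (1) and (3), this determines the answer to Question $\mathrm I_\ell$ for every $\ell$ and every $K$ of characteristic zero.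
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM} Paolo Aluffi and Matilde Marcolli, \emph{Parametric Feynman integrals and determinant hypersurfaces}, arXiv:0901.2107 (2009).

\bibitem{Bon1} Bondarko, \emph{Differential graded motives: weight complex\dots}, J. Inst. Math. Jussieu \textbf{8} (2009).

\bibitem{Bon2} Bondarko, \emph{Weight structures vs.\ $t$-structures\dots}, J. K-Theory \textbf{6} (2010).

\bibitem{Voe} Voevodsky, \emph{Triangulated categories of motives over a field}.

\end{thebibliography}
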